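# A non-trivial continuum in the plane that is removable for convex functions

## 1. A crease along a segment

Let $F=[-1,1]\times\{0\}\subset\mathbb R^2$ and consider
$$f(x_1,x_2)=\max\{|x_1|-1,\,-|x_2|\}.$$
This function is continuous. On the half-plane $x_2>0$ it equals $\max\{x_1-1,\,-x_1-1,\,-x_2\}$, a maximum of affine functions, so it is convex there. The same holds on $x_2<0$, with $x_2$ in place of $-x_2$. If $|x_1|>1$, then $|x_1|-1>0\ge-|x_2|$, so $f=|x_1|-1$; hence $f$ is affine on $x_1>1$ and on $x_1<-1$. These four open half-planes cover $\mathbb R^2\setminus F$. So every point off $F$ has a neighborhood, missing $F$, on which $f$ is convex. But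
$$f(0,\tfrac12)=f(0,-\tfrac12)=-\tfrac12,\qquad f(0,0)=0,$$
and $f$ is not convex on $\mathbb R^2$. Its graph has a downward crease along $F$, and conditions imposed off $F$ do not see it.

Now shrink the exceptional set to one point, $F=\{0\}\subset\mathbb R^2$. Let $f$ be continuous on $\mathbb R^2$ and convex near every point other than $0$. Given a segment $S$, all its parallel translates in the normal direction, with at most one exception, miss $0$. On a translate that misses $0$ the function is convex (Fact 2.1 below), and by continuity the convexity inequality passes to $S$. So $f$ is convex. The same argument works for every countable closed set $F$: if $v$ is a unit normal to $S$ and $x$ is an endpoint of $S$, then $S+tv$ meets $F$ only if $t=(y-x)\cdot v$ for some $y\in F$, and this excludes only countably many $t$. (On the line things are different: $-|x|$ shows that even a point cannot be ignored there.)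

A point can be ignored and a segment cannot. What about other connected sets? Here are the precise notions.

**Definition 1.1.** For $G\subset\mathbb R^d$ open, $f:G\to\mathbb R$ is *locally convex on $G$* if every point of $G$ has a convex open neighborhood in $G$ on which $f$ is convex. (The neighborhood may always be shrunk to a small open ball.) A closed set $F\subset\mathbb R^d$ is *$c$-removable* if every continuous $f:\mathbb R^d\to\mathbb R$ that is locally convex on $\mathbb R^d\setminus F$ is convex on $\mathbb R^d$. A *continuum* is a nonempty compact connected set; it is *non-trivial* if it has more than one point.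

So countable closed sets in the plane are $c$-removable, and the segment $[-1,1]\times\{0\}$ is a non-trivial continuum that is not. The question, posed in Dusan Pokorny, Martin Rmoutil, "On Removable Sets For Convex Functions", arXiv:1309.1304 (2013), is: *is there a non-trivial $c$-removable continuum in $\mathbb R^2$?* The answer is yes.

**Theorem 1.** There is a compact connected set $K\subset\mathbb R^2$ with more than one point such that for every open $G\subset\mathbb R^2$, every continuous $f:G\to\mathbb R$ that is locally convex on $G\setminus K$ is locally convex on $G$. In particular ($G=\mathbb R^2$), $K$ is a non-trivial $c$-removable continuum.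

Sections 2 to 7 prove this. Sections 8 to 11 prove a list of additions, stated as Theorem 2 in Section 8; among them, $K$ can be an arc.

## 2. Good segments, and the obstruction from connectedness

Segments are closed and non-degenerate throughout. The argument used for a point rests on two facts.

**Fact 2.1.** A continuous locally convex function $g$ on a compact interval is convex.

*Proof.* If not, $g$ lies somewhere above one of its chords: there are $\alpha<\beta$ and an affine $l$ with $g-l$ zero at $\alpha,\beta$ and with positive maximum on $[\alpha,\beta]$. Let $s\in(\alpha,\beta)$ be the smallest maximizer. For small $r>0$, local convexity gives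
$$(g-l)(s)\le\tfrac12\big[(g-l)(s-r)+(g-l)(s+r)\big]<(g-l)(s),$$
because the value at $s-r$ is strictly below the maximum and the value at $s+r$ is at most the maximum. This is a contradiction. $\square$

Applied on every segment, Fact 2.1 shows that a continuous function that is locally convex on $\mathbb R^d$ is convex. This gives the last sentence of Theorem 1.

**Definition 2.2.** Let $X\subset\mathbb R^2$ be closed. A segment $S$ is *$X$-good* if it is a limit (of endpoints) of segments disjoint from $X$.

For example, let $X$ be a closed triangle. Each edge is $X$-good: shift it outward. A segment that meets $X$ only in one vertex and lies on a line meeting $X$ only there is $X$-good. A segment containing an interior point of $X$ is not. For $X=[-1,1]\times\{0\}$, all horizontal segments are good, and $\{0\}\times[-1,1]$ is not. Two rules are immediate: subsegments of $X$-good segments are $X$-good, and if $K\subset X$, then $X$-good implies $K$-good.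

**Fact 2.3.** Let $K$ be closed, $f:G\to\mathbb R$ continuous and locally convex on $G\setminus K$, and let $S\subset G$ be $K$-good. Then $f|_S$ is convex.

*Proof.* Write $S=\lim S_k$ with $S_k\cap K=\emptyset$. For large $k$ we have $S_k\subset G$, so $f|_{S_k}$ is continuous and locally convex, hence convex by Fact 2.1. Parametrize all segments affinely over $[0,1]$ and pass to the limit in the convexity inequality. $\square$

So if *every* segment is $F$-good, then $F$ is $c$-removable. The natural first attempt is to look for a continuum with this property. It fails for every non-trivial continuum $K$. Take $x\ne y$ in $K$, an open disc $\Delta\supset K$, and a segment $S$ with both endpoints outside $\overline\Delta$ that crosses $\Delta$ and whose line strictly separates $x$ from $y$. Any segment $S'$ close enough to $S$ also has its endpoints outside $\overline\Delta$, contains the part in $\Delta$ of its line, and has a line strictly separating $x$ from $y$. Since $K$ is connected, it meets that line, and it does so inside $\Delta$, hence on $S'$. So $S$ is not $K$-good.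

Convexity must therefore also be proved along segments that no limit argument reaches. We have to derive it from convexity along a restricted family of short good segments.

## 3. What a touching paraboloid asks of $K$

Suppose $f$ is continuous and locally convex off $K$, and convexity fails along some segment. Choose coordinates with the first axis, directed by $e_1=(1,0)$, along that segment. In Section 7 we lower a suitable paraboloid onto the graph of $f$ until it touches. At the touching point $p$ this gives
$$f(p+h)\le f(p)+a\cdot h+q(h)\quad\text{for small }h,\qquad q(h)=-\alpha h_1^2+\beta h_2^2,\quad \alpha,\beta>0. \tag{3.1}$$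
If $p\notin K$, this contradicts convexity along $e_1$ near $p$. If $p\in K$ but $p$ is the center of a $K$-good segment in a direction $e$ with $q(e)<0$, it contradicts Fact 2.3 in the same way. But $f$ is arbitrary, so $e_1$ is not known when $K$ is built, and this would ask for good segments centered at $p$ near every direction.

We ask for less. Let $y=p+h$ be a point *near* $p$ that is the center of a good segment $[y-de,y+de]$. By Fact 2.3 and (3.1),
$$f(y)\le\tfrac12\big(f(y+de)+f(y-de)\big)\le f(p)+a\cdot h+\tfrac12\big(q(h+de)+q(h-de)\big)=\ell(y)+q(h)+d^2q(e), \tag{3.2}$$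
where $\ell(x)=f(p)+a\cdot(x-p)$, and the last equality is the parallelogram law for $q$. If $e$ is close to $\pm e_1$, the last term is about $-\alpha d^2$. The term $q(h)$ can be positive, but only because of the component of $h$ across $e_1$. If that component is small compared with $d$, then $q(h)$ is negligible against $d^2$, no matter how long $h$ is *along* $e_1$. Then $f(y)\le\ell(y)-cd^2$ with some $c>0$.

If this holds at the three vertices $y$ of a small triangle around $p$, and if the bound passes from the vertices to $p$, we get $f(p)\le\ell(p)-cd^2=f(p)-cd^2$, a contradiction. So we want $K$ to be covered, at every scale, by triangles such that: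

1. every edge is $K$-good, so that upper bounds by affine functions pass from vertices to edges and from there to smaller triangles;
2. a triangle of the $n$-th generation lies in a strip of direction $\theta_n$ whose width is at most $d/n$, and each vertex is the center of a $K$-good segment of half-length $d$ and direction within about $1/n$ of $\pm\theta_n$;
3. along every nested sequence of triangles, the directions $\theta_n$ come close to every direction infinitely often.

The triangles must also hang together, and good segments must pass through the joints.

## 4. Zigzags of thin triangles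

**A zigzag in a strip.** Here is the local picture in numbers. In the strip $0\le\eta\le1$ of the $(\xi,\eta)$-plane take a small $w>0$ and $0<s<w$. Put $z_i=(iw,1)$ for even $i$ and $z_i=(iw,0)$ for odd $i$. Let $u_i$ be $z_i$ moved left by $s$, and let $N_i=\operatorname{conv}\{z_{i-1},u_i,z_i\}$. So $N_1$ has vertices $(0,1),(w-s,0),(w,0)$, and $N_2$ has vertices $(w,0),(2w-s,1),(2w,1)$. Consecutive triangles share one point, and $X=\bigcup_iN_i$ is connected.

Is there an $X$-good segment centered at the joint $z_0=(0,1)$? Take the line $\eta=1-\xi/w$ through $z_1=(w,0)$ and $z_0$, and the segment on it from $z_1$ to a point beyond $z_0$, above the strip. Shift it up by $t>0$ and cut off a bit at its lower end, so that it stays over $\xi<w$. Over $0<\xi<w$ the only triangle is $N_1$, which lies on or below the line, so it is missed. Over $\xi\le0$ the shifted segment has $\eta\ge1+t$, outside the strip. So it misses $X$: it comes from above, enters the wedge between $N_1$ and $N_2$, and stops just before the tip $z_1$. Letting $t$ and the cut tend to $0$, we see that the whole segment is $X$-good.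

For $u_1=(w-s,0)$ use the line $\eta=1-\xi/(w-s)$ through $z_0$ and $u_1$, extended below the strip, and shift *down* by $t$. Over $0<\xi<w-s$ only $N_1$ is present, and it lies on or above the line, since at $\xi=w$ the line has height $1-w/(w-s)<0$. Over $\xi\ge w-s$ the shifted segment is below the strip.

All these segments are nearly vertical when $w$ is small, and they have length of the order of the height of the strip, while the triangles have width $w$. This is requirement 2. The lemma does the same inside a triangle, where the height goes to $0$ at two corners, in the presence of an obstacle $E$.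

**Definition 4.1.** A *cell* is a non-degenerate triangle $Q=abc$ with an ordered pair $(a,b)$ of *marked* vertices. For a unit vector $\theta$, $\theta^\perp$ denotes a unit vector orthogonal to $\theta$ (its sign will never matter). A *strip parallel to $\theta$ of width $w$* is a set $\{x: s\le x\cdot\theta^\perp\le s+w\}$.

**Lemma 4.2.** Let $Q=abc$ be a cell, $E$ a closed set with $E\cap Q\subset\{a,b\}$, $n\ge1$, $\vartheta$ a unit vector, and $\tau_i>0$ $(i\in\mathbb Z)$. Then there are a unit vector $\theta$ with $|\theta-\vartheta|<1/n$, a point $c'\in\partial Q$ with $Q'=abc'\subset Q$ a non-degenerate triangle, cells $N_i=\operatorname{conv}\{z_{i-1},u_i,z_i\}\subset Q'$ $(i\in\mathbb Z)$ with marked vertices $(z_{i-1},z_i)$, and $d_i\in(0,1]$, such that, with $X:=E\cup\{a,b\}\cup\bigcup_jN_j$: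

1. $z_i,u_i\in\partial Q'$; $a,b\notin N_i$; $N_i\cap N_{i+1}=\{z_i\}$; $N_i\cap N_j=\emptyset$ if $|i-j|\ge2$; $N_i\to a$ as $i\to-\infty$ and $N_i\to b$ as $i\to+\infty$. (So $X$ is closed.)
2. $N_i$ lies in a strip parallel to $\theta$ of width $\le d_i/n$; $d_i\le\operatorname{diam}N_i$; $|u_i-z_i|\le\tau_i$.
3. Every edge of $Q'$ is $X$-good or contained in an edge of $Q$. Every edge of $N_i$ is $X$-good or contained in an edge of $Q'$.
4. For each vertex $y$ of $N_i$ there is a unit vector $e$ with $|e\cdot\theta^\perp|\le1/n$ such that $[y-d_ie,y+d_ie]$ is $X$-good.

The numbers $\tau_i$ play no role for Theorem 1; they make the triangles as slim as we like, which is used in Section 8.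

*Proof.* Choose $\theta$ with $|\theta-\vartheta|<1/n$, not parallel to any edge of $Q$. Use orthonormal coordinates $(\xi,\eta)$ with the $\eta$-axis parallel to $\theta$, oriented so that $\xi_a<\xi_b$. The abscissae $\xi_a,\xi_b,\xi_c$ are distinct.

**Step 1: the triangle $Q'$.** The purpose is to make the marked vertices the leftmost and rightmost points. If $\xi_a<\xi_c<\xi_b$, put $c'=c$. If $\xi_c<\xi_a$, choose $c'$ in the open segment $(b,c)$ with $\xi_a<\xi_{c'}<\xi_b$ (points near $b$ will do). If $\xi_c>\xi_b$, choose $c'$ in the open segment $(a,c)$ with $\xi_a<\xi_{c'}<\xi_b$.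

We check the first half of (3). In the first case $Q'=Q$. In the second case, $[a,b]$ is an edge of $Q$ and $[b,c']\subset[b,c]$, so only $[a,c']$ needs care. The interior of the triangle $acc'$ lies in the interior of $Q$ and misses $Q'$. It misses $E$, because $E\cap Q\subset\{a,b\}$ and $a,b\in\partial Q$. The rest of $X$ will lie in $Q'$. Since $[a,c']$ is an edge of $acc'$, it is a limit of segments in the interior of $acc'$, so it is $X$-good. In the third case the same argument applies to $[b,c']$ and the triangle $bcc'$.

**Step 2: the chain.** The purpose is to choose a zigzag whose horizontal steps are small compared with the local height and with the distance to $E$. Write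
$$Q'=\{\xi_a\le\xi\le\xi_b,\ \varphi(\xi)\le\eta\le\psi(\xi)\},$$
with $\varphi$ convex, $\psi$ concave, both piecewise affine with a possible break only at $\xi_{c'}$, $\varphi=\psi$ at $\xi_a$ and $\xi_b$, and $\varphi<\psi$ in between. Let $\Lambda$ be a Lipschitz constant for both. On $(\xi_a,\xi_b)$ put
$$\delta(\xi)=\min\Big\{1,\ \tfrac12(\psi-\varphi)(\xi),\ \tfrac12\operatorname{dist}\big((\xi,\varphi(\xi)),E\big),\ \tfrac12\operatorname{dist}\big((\xi,\psi(\xi)),E\big)\Big\},$$
omitting the distances if $E=\emptyset$. This function is continuous. It is positive, since the points $(\xi,\varphi(\xi))$ and $(\xi,\psi(\xi))$ lie in $Q\setminus\{a,b\}$, hence off the closed set $E$. Let $\varepsilon=\min\{1/n,\,1/(1+\Lambda)\}$. We choose a strictly increasing sequence $(\xi_i)_{i\in\mathbb Z}$ with $\xi_0=\xi_{c'}$, $\xi_i\to\xi_a$ as $i\to-\infty$, $\xi_i\to\xi_b$ as $i\to+\infty$, such that with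
$$w_i=\xi_i-\xi_{i-1},\qquad d_i=\min_{[\xi_{i-1},\xi_i]}\delta\in(0,1]$$
we have
$$\max(w_i,w_{i+1})\le\varepsilon d_i\qquad(i\in\mathbb Z). \tag{4.1}$$
To do this, take increasing knots $\zeta_k$, $k\in\mathbb Z$, with $\zeta_0=\xi_{c'}$, tending to $\xi_a$ and $\xi_b$ at the two ends. Divide each block $[\zeta_k,\zeta_{k+1}]$ into equal parts of length at most $\varepsilon\min_{[\zeta_{k-1},\zeta_{k+2}]}\delta$, and number the division points so that $\xi_0=\zeta_0$. Suppose $[\xi_{i-1},\xi_i]$ lies in block $k$. Then $[\xi_i,\xi_{i+1}]$ lies in block $k$ or $k+1$. The minima belonging to these blocks are taken over $[\zeta_{k-1},\zeta_{k+2}]$ and $[\zeta_k,\zeta_{k+3}]$. Both intervals contain $[\xi_{i-1},\xi_i]$, so both minima are at most $d_i$, and (4.1) follows.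

Let $z_i=(\xi_i,\varphi(\xi_i))$ for $i$ even and $z_i=(\xi_i,\psi(\xi_i))$ for $i$ odd. Choose $m_i\in(\xi_{i-1},\xi_i)$ so close to $\xi_i$ that the point $u_i$ with abscissa $m_i$ on the same graph as $z_i$ satisfies $|u_i-z_i|\le\tau_i$. Put $N_i=\operatorname{conv}\{z_{i-1},u_i,z_i\}$. Non-degeneracy will be seen in Step 4.

**Step 3: property (1), the strip, and lengths.** The purpose is to record the easy parts of (1) and (2) and the lower bounds needed for (4). By convexity $N_i\subset Q'$. The triangle $N_i$ lies over $[\xi_{i-1},\xi_i]$; it meets the line $\xi=\xi_{i-1}$ only in $z_{i-1}$ and the line $\xi=\xi_i$ only in $z_i$, because $\xi_{i-1}<m_i<\xi_i$. This gives $N_i\cap N_{i+1}=\{z_i\}$, disjointness for $|i-j|\ge2$, and $a,b\notin N_i$. The vertical slices of $Q'$ shrink to $a$ and to $b$ at the two ends, so $N_i\to a$ and $N_i\to b$. So (1) holds. The strip $\xi_{i-1}\le\xi\le\xi_i$ has width $w_i\le d_i/n$. Since $\xi_0=\xi_{c'}$ is a division point, the break is not inside $(\xi_{i-1},\xi_i)$, so $[u_i,z_i]$ lies in one edge of $Q'$.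

On $[\xi_{i-1},\xi_i]$ we have $\psi-\varphi\ge2\delta\ge2d_i$. Consecutive $z$'s lie on different graphs, $u_i$ lies on the graph of $z_i$, and $\Lambda\varepsilon\le1$. Comparing ordinates and using (4.1),
$$\begin{aligned}|z_i-z_{i+1}|&\ge(\psi-\varphi)(\xi_i)-\Lambda w_{i+1}\ge2d_i-d_i=d_i,\\ |z_{i-1}-z_i|&\ge(\psi-\varphi)(\xi_i)-\Lambda w_i\ge d_i,\\ |z_{i-1}-u_i|&\ge(\psi-\varphi)(m_i)-\Lambda w_i\ge d_i.\end{aligned} \tag{4.2}$$
In particular $d_i\le\operatorname{diam}N_i$, and (2) holds.

**Step 4: good segments through the vertices.** The purpose is to carry over the strip computation. Define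
$$A_i=[z_{i+1},\,z_i+\delta(\xi_i)e]\ \text{ with } e=\frac{z_i-z_{i+1}}{|z_i-z_{i+1}|},\qquad B_i=[z_{i-1},\,u_i+\delta(m_i)e]\ \text{ with } e=\frac{u_i-z_{i-1}}{|u_i-z_{i-1}|}.$$
*Claim: $A_i$ and $B_i$ are $X$-good.* The reflection $\eta\mapsto-\eta$ (with $E$ reflected as well) replaces $(\varphi,\psi)$ by $(-\psi,-\varphi)$ and preserves $\delta$ and all abscissae. So we may assume that $z_i,u_i$ lie on the graph of $\psi$ and $z_{i-1},z_{i+1}$ on the graph of $\varphi$.

*The segment $A_i$.* Let $\ell$ be the affine function of $\xi$ whose graph contains $z_i$ and $z_{i+1}$. The function $\psi-\ell$ is concave, zero at $\xi_i$ and positive at $\xi_{i+1}$ (there $\ell=\varphi<\psi$). So it is $\ge0$ on $[\xi_i,\xi_{i+1}]$. It is negative on $[\xi_a,\xi_i)$: if it were $\ge0$ at some $\xi<\xi_i$, concavity between $\xi$ and $\xi_{i+1}$ would make it positive at $\xi_i$. The function $\ell-\varphi$ is concave, positive at $\xi_i$ and zero at $\xi_{i+1}$, so it is positive on $[\xi_i,\xi_{i+1})$. Two consequences follow. First, $[z_i,z_{i+1}]\subset Q'\setminus\{a,b\}$. Second, $u_{i+1}$, which lies on the graph of $\varphi$ with $m_{i+1}\in(\xi_i,\xi_{i+1})$,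 lies strictly below the graph of $\ell$. So $N_{i+1}=\operatorname{conv}\{z_i,u_{i+1},z_{i+1}\}$ is non-degenerate and lies weakly below that graph. (Letting $i$ vary, all $N_i$ are non-degenerate.)

For $\kappa\in(0,1)$ and $t>0$ consider the segment
$$[z_{i+1}+\kappa(z_i-z_{i+1}),\ z_i+\delta(\xi_i)e]+(0,t).$$
Its points have abscissa $\xi<\xi_{i+1}$ and lie strictly above the graph of $\ell$. If $\xi>\xi_i$, the only $N_j$ with points of this abscissa is $N_{i+1}$, and it is missed; $a,b$ have other abscissae. If $\xi\le\xi_i$, then either $\xi<\xi_a$, or the point is strictly above $\ell(\xi)\ge\psi(\xi)$; in both cases it is not in $Q'$. So the shifted segment misses $\{a,b\}\cup\bigcup_jN_j$.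

It remains to avoid $E$. The part $[z_i,z_{i+1}]$ of $A_i$ lies in $Q'\setminus\{a,b\}$, which misses $E$. The rest of $A_i$ is within $\delta(\xi_i)$ of $z_i$, while $\operatorname{dist}(z_i,E)\ge2\delta(\xi_i)$. So $A_i\cap E=\emptyset$, and by compactness $A_i$ has positive distance from $E$ (if $E\neq\emptyset$). The shifted segment is within $t$ of $A_i$, so it misses $E$ for small $t$. Letting $\kappa,t\to0$, we see that $A_i$ is $X$-good.

*The segment $B_i$.* Let $\ell$ be the affine function whose graph contains $z_{i-1}$ and $u_i$. Now $\psi-\ell$ is concave, positive at $\xi_{i-1}$ and zero at $m_i$. So it is $\ge0$ on $[\xi_{i-1},m_i]$ and, by the same concavity argument, negative on $(m_i,\xi_b]$. Also $\ell-\varphi$ is concave, zero at $\xi_{i-1}$ and positive at $m_i$, hence $\ge0$ on $[\xi_{i-1},m_i]$. Thus $[z_{i-1},u_i]\subset Q'\setminus\{a,b\}$. The point $z_i$ lies on the graph of $\psi$ with $\xi_i>m_i$, hence strictly below the graph of $\ell$, and $N_i$ lies weakly below it.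

The points of $[z_{i-1}+\kappa(u_i-z_{i-1}),\ u_i+\delta(m_i)e]+(0,t)$ have $\xi>\xi_{i-1}$ and lie strictly above the graph of $\ell$. If $\xi<m_i$, only $N_i$ has points of this abscissa, and it is missed. If $\xi\ge m_i$, then $\xi>\xi_b$ or the point is strictly above $\ell(\xi)\ge\psi(\xi)$, so it is not in $Q'$. The set $E$ is avoided for small $t$ as before: $[z_{i-1},u_i]\subset Q'\setminus\{a,b\}$ misses $E$, and the rest of $B_i$ is within $\delta(m_i)$ of $u_i$ while $\operatorname{dist}(u_i,E)\ge2\delta(m_i)$. Let $\kappa,t\to0$. The claim is proved.

**Step 5: properties (3) and (4).** The purpose is to read them off. We have $[z_{i-1},z_i]\subset A_{i-1}$ and $[z_{i-1},u_i]\subset B_i$, while $[u_i,z_i]$ lies in an edge of $Q'$. This is the second half of (3). For (4), take for $y=z_{i-1},z_i,u_i$ the direction $e$ of $A_{i-1},A_i,B_i$ respectively. On one side of $y$ the good segment has length $\delta(\xi_{i-1})$, $\delta(\xi_i)$, $\delta(m_i)$, each at least $d_i$. On the other side it has length $|z_i-z_{i-1}|$, $|z_{i+1}-z_i|$, $|z_{i-1}-u_i|$, each at least $d_i$ by (4.2). So $[y-d_ie,y+d_ie]$ is contained in it and is $X$-good. The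 $\xi$-component of $e$, which is $e\cdot\theta^\perp$ up to sign, has modulus at most $\max(w_i,w_{i+1})/d_i\le1/n$ by (4.1) and (4.2). $\square$

## 5. Iterating the zigzag

Let $(\vartheta_n)_{n\ge1}$ be dense in the unit circle; then every unit vector is the limit of a subsequence. Let $Q_0=a_0b_0c_0$ be any cell (level $0$) and $E(Q_0)=\emptyset$. Given a level-$(n-1)$ cell $Q=abc$ with a closed set $E(Q)$ satisfying $E(Q)\cap Q\subset\{a,b\}$, apply Lemma 4.2 with $E=E(Q)$, this $n$, $\vartheta=\vartheta_n$, and any $\tau_i$. The resulting cells $N_i=N_i(Q)$, the *children* of $Q$, are level-$n$ cells. Put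
$$E(N_i)=E(Q)\cup\{a,b\}\cup\bigcup_{j\ne i}N_j. \tag{5.1}$$
This set is closed. Moreover $E(N_i)\cap N_i\subset\{z_{i-1},z_i\}$: by (1) the sets $\{a,b\}$ and $N_j$, $j\ne i$, contribute at most $z_{i-1},z_i$, and $E(Q)\cap N_i\subset\{a,b\}\cap N_i=\emptyset$. So the recursion continues. The set $E(Q)$ contains everything else built so far, so that the good segments found inside $Q$ also avoid the rest of the construction.

**Separation of cells.** *For distinct cells $Q,\tilde Q$ of the same level, $\tilde Q\subset E(Q)$.* We use induction on the level. If the parents agree, this is in (5.1). Otherwise the parent of $\tilde Q$ lies in $E(\text{parent of }Q)$ by induction, and this is contained in $E(Q)$. Since $E(Q)\cap Q$ consists of at most the marked vertices of $Q$, and the roles can be exchanged, *distinct cells of the same level meet at most in common marked vertices.*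

**The set $K$.** For each cell $Q=abc$ set $K_0(Q)=Q$ and
$$K_{m+1}(Q)=\{a,b\}\cup\bigcup_iK_m(N_i(Q)),\qquad K(Q)=\bigcap_mK_m(Q),\qquad K:=K(Q_0).$$
By induction on $m$, for all cells at once: $K_m(Q)$ lies in $Q$ and contains $a,b$. It is compact, since the compact sets $K_m(N_i)\subset N_i$ accumulate only at $a,b$. It is connected: $K_m(N_i)$ and $K_m(N_{i+1})$ are connected and share $z_i$, so the union over $i$ is connected, and passing to the closure adds $a,b$. Finally, $K_{m+1}(Q)\subset K_m(Q)$: for $m=0$ this is $K_1(Q)\subset Q$, and the inductive step follows from the recursion. A decreasing intersection of continua is a continuum, so $K$ is a continuum, and it contains $a_0\neq b_0$.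

Let $D$ be the countable set of all marked vertices of all cells. We collect the properties used later.

**(K1)** *$K(Q)=\{a,b\}\cup\bigcup_jK(N_j(Q))$ for every cell $Q$.* The inclusion $\supset$ holds since $K(N_j)\subset K_m(N_j)\subset K_{m+1}(Q)$ for all $m$. Conversely, let $p\in K(Q)\setminus\{a,b\}$. For each $m$, $p$ lies in some $K_m(N_j)\subset N_j$, and $p$ lies in at most two of the $N_j$. So for one of them $p\in K_m(N_j)$ for infinitely many $m$, hence for all $m$ by monotonicity.

**(K2)** *For every cell $Q$: $K(Q)\subset K\subset K(Q)\cup E(Q)$. Hence $D\subset K$, and good segments from Lemma 4.2 are $K$-good.* The first inclusion follows from (K1) by induction. For the second, it holds for $Q_0$. If it holds for $Q$, then (K1) gives $K\subset E(Q)\cup\{a,b\}\cup\bigcup_jK(N_j)\subset K(N_i)\cup E(N_i)$. Since $a,b\in K(Q)$, we get $D\subset K$. For the set $X$ of Lemma 4.2 belonging to $Q$ we get $K\subset K(Q)\cup E(Q)\subset X$, so $X$-good segments are $K$-good.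

**(K3)** *Every $p\in K\setminus D$ lies in exactly one cell $Q_n=Q_n(p)$ of each level; $Q_n$ is a child of $Q_{n-1}$, and $p\in K(Q_n)$.* By (K1), since $p$ is not a marked vertex, $p\in K(Q_{n-1})$ implies $p\in K(N_j(Q_{n-1}))$ for some $j$. This gives existence. Uniqueness holds because distinct cells of the same level meet only in $D$.

**(K4)** *Every edge of every cell $Q$, and every edge of every $Q'$, is $K$-good.* An edge of $Q_0$ is a limit of parallel outward shifts, which miss $Q_0\supset K$. Then use (3) of Lemma 4.2 and (K2) inductively, together with the fact that subsegments of good segments are good.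

**(K5)** *Every $z\in D$ is the center of a $K$-good segment.* For $z=a_0$ or $b_0$ take a segment centered at $z$ on a line that meets $Q_0$ only at $z$, and shift it off $Q_0$. Any other $z\in D$ is a vertex of some child, and (4) of Lemma 4.2 applies.

**(K6)** *For any chain of cells $Q_0\supset Q_1\supset\cdots$, each a child of the previous one, $\operatorname{diam}Q_n\to0$.* Let $\theta_n$ be the direction used in subdividing $Q_{n-1}$, so $|\theta_n-\vartheta_n|<1/n$. Suppose $x\ne y$ lie in $\bigcap_nQ_n$. By (2) of Lemma 4.2 and $d_i\le1$, $|(x-y)\cdot\theta_n^\perp|\le1/n$ for all $n$. Choose a unit vector $u$ with $(x-y)\cdot u^\perp\neq0$ and a subsequence with $\vartheta_n\to u$. Then $\theta_n\to u$ along it, whence $(x-y)\cdot u^\perp=0$, a contradiction. So the nested compact sets $Q_n$ intersect in a single point, and their diameters tend to $0$.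

## 6. From the vertices of a cell to $K$ inside it

From here until the end of Section 7, $G\subset\mathbb R^2$ is open and $f:G\to\mathbb R$ is continuous and locally convex on $G\setminus K$. The next lemma is the reason for keeping every edge good.

**Lemma 6.1.** Let $Q\subset G$ be a cell and $\ell$ an affine function with $f\le\ell$ at the three vertices of $Q$. Then $f\le\ell$ on $K(Q)\setminus D$.

*Proof.* The edges of $Q$ are $K$-good by (K4), so $f$ is convex on each of them by Fact 2.3, and $f\le\ell$ on $\partial Q$. In particular $f\le\ell$ at $a,b,c'$, the vertices of $Q'$. The edges of $Q'$ are $K$-good as well, so $f\le\ell$ on $\partial Q'$. By (1) of Lemma 4.2, $\partial Q'$ contains all vertices of all children of $Q$. By induction, $f\le\ell$ at the vertices of all descendants of $Q$. A point $p\in K(Q)\setminus D$ lies in a chain of descendants of $Q$, by (K3), with diameters tending to $0$, by (K6). So $p$ is a limit of vertices of descendants, and $f(p)\le\ell(p)$ by continuity. $\square$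

## 7. Paraboloids touching from above

Suppose $f$ is not locally convex on $G$. Then some point of $G$ has no convex open neighborhood on which $f$ is convex, so there is a closed disc $B\subset G$ on whose interior $f$ is not convex. We derive a contradiction.

**Step 1: coordinates and a rectangle.** The purpose is to isolate the failure of convexity in one direction. There are two points of $\operatorname{int}B$ and a third point between them at which $f$ lies above the chord. Apply a rigid motion to the whole configuration, including $K$, the cells, the directions $\vartheta_n,\theta_n$ and $G$. Density of $(\vartheta_n)$ and everything in Sections 5 and 6 is unaffected. After this and after subtracting an affine function from $f$, there are $L>0$ with $(0,0),(L,0)\in\operatorname{int}B$ and $f(0,0)=f(L,0)=0$, and a point $m\in(0,L)\times\{0\}$ with $\mu:=f(m)>0$. Choose $\rho_0>0$ with $R=[0,L]\times[-\rho_0,\rho_0]\subset B$, and put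
$$M=\max_Rf,\qquad\alpha=\frac{4\mu}{3L^2},\qquad\text{so that}\quad0\le\alpha x_1(L-x_1)\le\frac{\alpha L^2}4=\frac\mu3\ \text{ on }R.$$
By continuity choose $\rho\in(0,\rho_0)$ with $f(0,x_2),f(L,x_2)\le\mu/3$ for $|x_2|\le\rho$, and then $\beta>0$ with $\beta\rho^2\ge M$. Let
$$\Phi(x)=f(x)-\alpha x_1(L-x_1)-\beta x_2^2.$$

**Step 2: a two-parameter family of touching points.** The purpose is to get (3.1) at interior points, with freedom in the slope. First, $\Phi(m)\ge\mu-\frac\mu3=\frac23\mu$. On $\partial R$ we have $\Phi\le\frac13\mu$: for $x_1\in\{0,L\}$ it is at most $\mu/3$ if $|x_2|\le\rho$, and at most $M-\beta\rho^2\le0$ if $|x_2|\ge\rho$; for $|x_2|=\rho_0$ it is at most $M-\beta\rho_0^2\le0$. Choose $\lambda>0$ with $\lambda\operatorname{diam}R<\mu/3$, and let $U=\{l\in\mathbb R^2:|l|\le\lambda\}$. For $l\in U$ the function $\Phi(x)-l\cdot x$ has a maximizer over $R$ by compactness. Every such maximizer $p$ satisfies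
$$\Phi(p)\ge\Phi(m)-l\cdot(m-p)\ge\tfrac23\mu-\lambda\operatorname{diam}R>\tfrac13\mu,$$
so $p\in\operatorname{int}R$. Put
$$q(h)=-\alpha h_1^2+\beta h_2^2,\qquad P_l(x)=\alpha x_1(L-x_1)+\beta x_2^2+l\cdot x,\qquad a_l=\nabla P_l(p).$$
Then $f-P_l=\Phi-l\cdot x$ is maximal at $p$, and $P_l(p+h)=P_l(p)+a_l\cdot h+q(h)$. Hence
$$f(p+h)\le f(p)+a_l\cdot h+q(h)\qquad\text{whenever }p+h\in R. \tag{7.1}$$
From now on, *maximizer* means a maximizer of $\Phi-l\cdot x$ over $R$ for some $l\in U$.

**Step 3: every maximizer lies in $K$.** The purpose is to use the hypothesis off $K$. For small $s>0$, (7.1) with $h=\pm se_1$ gives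
$$f(p+se_1)+f(p-se_1)-2f(p)\le2q(se_1)=-2\alpha s^2<0.$$
If $p\in G\setminus K$, this contradicts local convexity at $p$.

**Step 4: not all maximizers lie in $D$.** The purpose is to get rid of the joints. At $z\in D$, property (K5) provides only *some* good segment, whose direction we do not control, so (7.1) alone gives no contradiction there. Varying $l$ helps: if one point serves many slopes, the graph of $f$ has a cone-like peak there, and then any direction will do.

Suppose that for all $l\in U$ all maximizers lie in $D$. Then $U=\bigcup_{z\in D\cap\operatorname{int}R}U_z$ with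
$$U_z=\{l\in U:\ z\text{ maximizes }\Phi-l\cdot x\text{ over }R\}.$$
Each $U_z$ is closed, and $D$ is countable. By the Baire category theorem some $U_z$ has non-empty interior relative to the closed disc $U$, so it contains a ball $B(l_0,2\sigma)$ with $\sigma>0$. For $h\ne0$ take $l=l_0-\sigma h/|h|\in U_z$. In (7.1) with $p=z$ we have $a_l=\nabla P_0(z)+l=a_{l_0}-\sigma h/|h|$. Hence
$$f(z+h)\le f(z)+a_{l_0}\cdot h+q(h)-\sigma|h|\qquad\text{for all small }h\ne0.$$
Adding the inequalities for $h$ and $-h$,
$$f(z+h)+f(z-h)-2f(z)\le2q(h)-2\sigma|h|\le2\beta|h|^2-2\sigma|h|<0\qquad\text{for all small }h\neq0.$$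
But $z$ is the center of a $K$-good segment, and on a short subsegment centered at $z$, contained in $R\subset G$, $f$ is convex by Fact 2.3. This is a contradiction.

**Step 5: no maximizer lies in $K\setminus D$.** The purpose is to carry out the computation of Section 3. Let $p\in(K\setminus D)\cap\operatorname{int}R$ be a maximizer for some $l\in U$. Put
$$a=a_l,\qquad\ell(x)=f(p)+a\cdot(x-p),\qquad Q_n=Q_n(p).$$
Let $\theta_n$ be the direction used in subdividing $Q_{n-1}$, and let $d=d_n$ be the number from Lemma 4.2 belonging to the child $Q_n$. Restrict to $n$ in an infinite set along which $\vartheta_n\to e_1$; then $\theta_n\to e_1$ as well. Since $d_n\le\operatorname{diam}Q_n\to0$ and $p\in\operatorname{int}R$, for large $n$ the cell $Q_n$ and all segments $[y-de,y+de]$ below lie in $R\subset G$.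

Let $y$ be a vertex of $Q_n$, $e$ as in (4) of Lemma 4.2, and $h=y-p$. The segment $[y-de,y+de]$ is $K$-good, so Fact 2.3 and (7.1) give, exactly as in (3.2),
$$f(y)\le\ell(y)+q(h)+d^2q(e). \tag{7.2}$$

*The term $q(e)$.* We have $|e\cdot\theta_n^\perp|\le1/n$, hence $|e\cdot\theta_n|\ge\sqrt{1-1/n^2}$. Since $\theta_n\to e_1$, the distance of $e$ to $\{e_1,-e_1\}$ tends to $0$, uniformly over the three vertices. As $q(\pm e_1)=-\alpha$, for large $n$ we have $q(e)\le-\alpha/2$, and likewise $q(\theta_n)\le-\alpha/2$.

*The term $q(h)$.* Write $h=\tau\theta_n+\sigma\theta_n^\perp$. As $y,p\in Q_n$, the strip in (2) of Lemma 4.2 gives $|\sigma|\le d/n$. The bilinear form of $q$ is bounded on pairs of unit vectors by $\max(\alpha,\beta)\le C:=\alpha+\beta$. Hence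
$$q(h)\le-\tfrac\alpha2\tau^2+2C|\tau\sigma|+C\sigma^2\le\Big(\frac{2C^2}\alpha+C\Big)\sigma^2\le C'\frac{d^2}{n^2},\qquad C'=\frac{2C^2}\alpha+C,$$
where we used $2C|\tau\sigma|\le\frac\alpha2\tau^2+\frac{2C^2}\alpha\sigma^2$. The length $\tau$ has dropped out.

*Conclusion of the step.* By (7.2), for large $n$ in our infinite set, at all three vertices $y$ of $Q_n$,
$$f(y)\le\ell(y)-d^2\Big(\frac\alpha2-\frac{C'}{n^2}\Big)\le\ell(y)-\frac{\alpha d^2}4.$$
Apply Lemma 6.1 to the cell $Q_n\subset G$, the affine function $\ell-\alpha d^2/4$, and the point $p\in K(Q_n)\setminus D$: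
$$f(p)\le\ell(p)-\frac{\alpha d^2}4=f(p)-\frac{\alpha d^2}4,$$
a contradiction.

For every $l\in U$ a maximizer exists. By Step 3 all maximizers lie in $K$, by Step 5 none lies in $K\setminus D$, so all lie in $D$, which Step 4 excludes. Hence $f$ is locally convex on $G$, and **Theorem 1** is proved. $\blacksquare$

## 8. Arcs of Hausdorff dimension one

The initial cell $Q_0$ and the numbers $\tau_i$ were free. Using this freedom and Baire's theorem once more, we get the following.

**Theorem 2.**

1. Given $a\ne b$ in $\mathbb R^2$, $\varepsilon>0$, and an increasing $g:(0,\infty)\to(0,\infty)$ with $g(r)/r\to0$ as $r\to0$, the set $K$ of Theorem 1 can be chosen to be an arc with endpoints $a,b$, at Hausdorff distance $\le\varepsilon$ from the segment $[a,b]$, with Hausdorff measure $\mathcal H^g(K)=0$. Hence one can have $\dim_HK=1$, the least possible value for a non-trivial continuum.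
2. A closed countable union of closed sets having the property of Theorem 1 has it too. Consequently $c$-removable continua are dense (Hausdorff metric) among all continua in $\mathbb R^2$, and there are $c$-removable Jordan curves.
3. If $F$ is $c$-removable in $\mathbb R^2$, then $F\times\mathbb R^{d-2}$ is $c$-removable in $\mathbb R^d$ for $d\ge3$. Hence for every $d\ge2$, $\mathbb R^d$ contains a $c$-removable topological $(d-1)$-cell, and a connected $c$-removable set separating $\mathbb R^d$.
4. A $c$-removable closed set in $\mathbb R^2$ contains no non-degenerate regular $C^2$ arc (an arc with a $C^2$ parametrization of nowhere vanishing derivative).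

The Hausdorff distance of two nonempty compact sets is at most $\varepsilon$ if each lies in the closed $\varepsilon$-neighborhood of the other. The measure $\mathcal H^g(A)$ is the limit, as $\eta\to0$, of the infimum of $\sum_kg(\operatorname{diam}A_k)$ over countable covers of $A$ by sets of diameter at most $\eta$, with $g(0)=0$. For $g(r)=r^s$ it is $\mathcal H^s$, and $\dim_HA$ is the infimum of the $s$ with $\mathcal H^s(A)=0$. For example, a segment has dimension $1$ and a countable set has dimension $0$.

We prove part 1 in this section.

**Step 1: position.** The purpose is to place $K$ near $[a,b]$. Take $a_0=a$, $b_0=b$, and $c_0$ off the line $ab$, within $\varepsilon$ of $[a,b]$ and projecting orthogonally into $[a,b]$. Then $K\subset Q_0$ lies in the closed $\varepsilon$-neighborhood of $[a,b]$ and projects into $[a,b]$. Since $K$ is connected and contains $a,b$, it projects *onto* $[a,b]$. So every point of $[a,b]$ is the projection of a point of $K$, at distance at most $\varepsilon$. Hence the Hausdorff distance is at most $\varepsilon$.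

**Step 2: size.** The purpose is to choose the $\tau_i$ so small that the level-$n$ cells can be covered cheaply. Put $W(Q_0)=1$ and $W(N_i(Q))=2^{-|i|-2}W(Q)$. Since $\sum_{i\in\mathbb Z}2^{-|i|}=3$, the level-$n$ weights sum to at most $1$. Let $N_i$ be a child of a level-$(n-1)$ cell $Q$, and $s_i=|u_i-z_i|>0$. The triangle $N_i$ lies in the closed $s_i$-neighborhood of $[z_{i-1},z_i]$. Divide $[z_{i-1},z_i]$ into pieces of length at most $s_i$; at most $\operatorname{diam}Q/s_i+1$ pieces are needed, which is at most $(\operatorname{diam}Q+1)/s_i$ if $s_i\le1$. The closed $s_i$-neighborhoods of the pieces have diameter at most $3s_i\le4s_i$ and cover $N_i$. Since $g(r)/r\to0$, we can choose $\tau_i$, depending on $Q$ and $i$, so small that $s_i\le\tau_i$ implies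
$$s_i\le1,\qquad4s_i\le\frac1n,\qquad\frac{(\operatorname{diam}Q+1)\,g(4s_i)}{s_i}\le2^{-n}W(N_i).$$
By (K3) the level-$n$ cells cover $K\setminus D$. So $K\setminus D$ has a cover by sets of diameter at most $1/n$ with $g$-sum at most $2^{-n}$, for every $n$. Hence $\mathcal H^g(K\setminus D)=0$. The set $D$ is countable and $g(r)\to0$ as $r\to0$, so $\mathcal H^g(D)=0$. Thus $\mathcal H^g(K)=0$.

*Dimension.* Take $g(r)=r/\log(1/r)$ for small $r$, where it is increasing, extended to be increasing on $(0,\infty)$. For $s>1$ we have $r^s\le g(r)$ for small $r$, because $r^{s-1}\log(1/r)\to0$. So $\mathcal H^s(K)=0$ for all $s>1$, and $\dim_HK\le1$. Conversely, a non-trivial continuum projects onto a non-degenerate interval of the line through two of its points. Projections do not increase distances, so its dimension is at least $1$.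

**Step 3: a matching system of intervals.** The purpose is to parametrize $K$ by copying its tree of cells inside $[0,1]$. Put $I_{Q_0}=[0,1]$. If $I_Q=[s,s']$ is given, choose strictly increasing $t_i=t_i(Q)\in(s,s')$, $i\in\mathbb Z$, with $t_i\to s$ as $i\to-\infty$, $t_i\to s'$ as $i\to+\infty$, and $t_i-t_{i-1}\le|I_Q|/2$. Put $I_{N_i}=[t_{i-1},t_i]$. Then $I_Q=\{s,s'\}\cup\bigcup_iI_{N_i}$, the children's intervals lie in the interior of $I_Q$, level-$n$ intervals have length at most $2^{-n}$, and, by induction, distinct intervals of the same level have disjoint interiors. Two remarks follow.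

(A) *If $\operatorname{int}I_Q$ meets $\operatorname{int}I_{\tilde Q}$ and the level of $\tilde Q$ is at least that of $Q$, then $\tilde Q$ equals or descends from $Q$.* Indeed, let $P$ be $\tilde Q$ or its ancestor at the level of $Q$. Then $I_P\supset I_{\tilde Q}$, so $\operatorname{int}I_P$ meets $\operatorname{int}I_Q$ and $P=Q$.

(B) *If an endpoint $t$ of $I_{\tilde Q}$ is an interior point of $I_Q$, then $\tilde Q$ is a proper descendant of $Q$.* The interiors meet, since $t$ is a limit of interior points of $I_{\tilde Q}$. If the level of $\tilde Q$ were at most that of $Q$, then (A) would give $I_Q\subset I_{\tilde Q}$ and $t$ would be interior to $I_{\tilde Q}$, which is false. So the level of $\tilde Q$ is larger, and (A) applies.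

**Step 4: the map $\gamma$.** The purpose is to define it and see that it is well defined. Let $T$ be the set of all endpoints of all intervals. Define $\gamma$ on $T$ by sending the left/right endpoint of $I_Q$ to the first/second marked vertex of $Q$. For consistency, note that $0$ and $1$ are endpoints of $I_{Q_0}$ only. Every other point of $T$ is some $t_i(Q)$. If it is an endpoint of $I_{\tilde Q}$, then by (B) $\tilde Q$ is a proper descendant of $Q$, so it equals or descends from some $N_j(Q)$. If it properly descends from $N_j$, then $t_i$ lies in $\operatorname{int}I_{N_j}=(t_{j-1},t_j)$, which is impossible. So $\tilde Q=N_j$ with $j=i$ or $j=i+1$, and both prescriptions give $z_i$.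

If $t\notin T$, then, because $I_Q=\{s,s'\}\cup\bigcup_iI_{N_i}$, the point $t$ lies in the interior of exactly one interval $I_{Q_n}$ of each level, and the $Q_n$ form a chain. Let $\{\gamma(t)\}=\bigcap_nQ_n$, a single point by (K6). It is a limit of marked vertices, which lie in $D\subset K$, so it lies in $K$.

*We have $\gamma(I_Q)\subset Q$ for every cell $Q$.* This is clear for endpoints of $I_Q$. If $t\in I_Q\setminus T$, then $Q$ belongs to the chain of $t$, so $\gamma(t)\in Q$. If $t\in T$ is interior to $I_Q$, it is an endpoint of some $I_{\tilde Q}$ with $\tilde Q$ a descendant of $Q$ by (B), and $\gamma(t)\in\tilde Q\subset Q$.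

**Step 5: $\gamma$ is continuous.** At $t\notin T$: $t$ is interior to $I_{Q_n}$, $\gamma(I_{Q_n})\subset Q_n$, and $\operatorname{diam}Q_n\to0$. At $t\in T$, $t<1$, from the right: $t$ is the left endpoint of some $I_Q$. With $t_i=t_i(Q)$ and $Q=abc$, $[t,t_{-m}]=\{t\}\cup\bigcup_{i\le-m}I_{N_i}$, so $\gamma([t,t_{-m}])\subset\{a\}\cup\bigcup_{i\le-m}N_i$, which shrinks to $a=\gamma(t)$ as $m\to\infty$. From the left at $t>0$ use a cell $Q$ for which $t$ is the right endpoint of $I_Q$: $\gamma([t_m,t])\subset\{b\}\cup\bigcup_{i>m}N_i$ shrinks to $b=\gamma(t)$.

**Step 6: $\gamma$ is onto $K$.** We have $D=\gamma(T)$. If $p\in K\setminus D$ has chain $(Q_n)$, let $\{t\}=\bigcap_nI_{Q_n}$. Since $I_{Q_{n+1}}\subset\operatorname{int}I_{Q_n}$, $t$ is interior to every $I_{Q_n}$. By (B), no interval of level at most $n$ has $t$ as an endpoint, and $n$ is arbitrary. So $t\notin T$, its chain is $(Q_n)$, and $\gamma(t)=p$.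

**Step 7: $\gamma$ is injective.** The purpose is to recover $t$ from $\gamma(t)$ by looking at which cells contain it. Let $z=z_i(Q)$ with $Q$ of level $n-1$. By (1) of Lemma 4.2, $z$ is not a marked vertex of $Q$, so among level-$(n-1)$ cells it lies only in $Q$. A level-$n$ cell containing $z$ has a parent containing $z$, which must be $Q$; so it is $N_i(Q)$ or $N_{i+1}(Q)$. The point $z$ is a marked vertex of both, and marked vertices of a cell do not lie in its children; so $z$ lies in no level-$(n+1)$ cell. Likewise $a_0,b_0$ lie in no level-$1$ cell.

If $t\notin T$, then $\gamma(t)$ lies in cells of all levels, so $\gamma(t)\notin D$. On $T$: the point $z=z_i(Q)$ determines $n$ (the largest level of a cell containing it), then $Q$ (the only level-$(n-1)$ cell containing it), then $i$ (from the pair of children containing it), hence $t=t_i(Q)$. The points $a_0\ne b_0$ are in no cell of level $1$ and come from $0$ and $1$ only. So $\gamma|_T$ is injective. For $t\notin T$, $\gamma(t)\in K\setminus D$ determines its chain by (K3), hence $t$, since interval lengths tend to $0$.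

So $\gamma:[0,1]\to K$ is a continuous bijection from a compact space onto a Hausdorff space, hence a homeomorphism, and $K$ is an arc from $a$ to $b$. This proves part 1. $\square$

## 9. Countable unions, density, and Jordan curves

We prove part 2 of Theorem 2.

**Step 1: unions.** The purpose is to localize at one of the sets. Let $F=\bigcup_kF_k$ be closed, with closed $F_k$ having the property of Theorem 1, and let $f$ be continuous on an open $G$ and locally convex on $G\setminus F$. Let $B$ be the set of points of $G$ having no convex open neighborhood in $G$ on which $f$ is convex. It is relatively closed in $G$ and contained in $F$. Suppose $B\ne\emptyset$. Then $B$ is locally compact and is the countable union of its relatively closed subsets $B\cap F_k$. By Baire, there are $k$ and an open $W\subset G$ with $\emptyset\ne B\cap W\subset F_k$. Points of $W\setminus F_k$ are not in $B$, so $f$ is locally convex on $W\setminus F_k$. By the property of $F_k$ with $W$ as open set, $f$ is locally convex on $W$. So $B\cap W=\emptyset$, a contradiction.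

**Step 2: density.** The purpose is to replace a continuum by a finite graph of short edges and each edge by an arc from part 1. Let $C$ be a non-trivial continuum and $\varepsilon>0$. Take a finite $V\subset C$ with at least two points such that every point of $C$ is within $\varepsilon$ of $V$. Join any two points of $V$ at distance $<3\varepsilon$ by an edge. This graph is connected: otherwise $V=V_1\cup V_2$ with non-empty $V_1,V_2$ at distance $\ge3\varepsilon$, and the sets of points of $C$ at distance $\le\varepsilon$ from $V_1$, respectively $V_2$, would be two disjoint non-empty closed sets covering $C$. Replace each edge by an arc from part 1 with the same endpoints, at Hausdorff distance at most $\varepsilon$ from the edge. The finite union is a continuum, and it has the property of Theorem 1 by Step 1; so it is $c$-removable. It contains $V$, so every point of $C$ is within $\varepsilon$ of it. Each of its points is within $\varepsilon$ of an edge, and each point of an edge is within $\frac32\varepsilon$ of $V\subset C$. So its Hausdorff distance from $C$ is at most $\frac52\varepsilon$. Singletons are approximated by short arcs from part 1.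

**Step 3: Jordan curves.** The purpose is to close up three arcs. On each side of an equilateral triangle erect, on the outer side, an isosceles triangle with base angles $10^\circ$. Consider the two erected triangles at a vertex $v$ of the equilateral triangle. They lie in two sectors with apex $v$ and opening $10^\circ$, which are separated by the angle $60^\circ$ on one side and by $280^\circ$ on the other, so they meet only in $v$. Any two of the three erected triangles share exactly one such vertex. Use each erected triangle as the initial cell $Q_0$ of the construction, with the endpoints of the base as marked vertices. By part 1 (Steps 3 to 7 of Section 8) we get in each an arc joining these endpoints. Two of the three arcs meet exactly in their common endpoint, so the union is a Jordan curve. By Step 1 it has the property of Theorem 1, so it is $c$-removable. $\square$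

## 10. Products with $\mathbb R^{d-2}$

We prove part 3 of Theorem 2.

**Step 1: the product is removable.** The purpose is to slice $\mathbb R^d$ by graphs over the plane. Let $F\subset\mathbb R^2$ be $c$-removable, $d\ge3$, and let $f:\mathbb R^d\to\mathbb R$ be continuous and locally convex off the closed set $F\times\mathbb R^{d-2}$. Consider a line $\{(x_0+tv,\,y_0+tw):t\in\mathbb R\}$ with $v\in\mathbb R^2\setminus\{0\}$, $w\in\mathbb R^{d-2}$. It lies in the graph of the affine map
$$A:\mathbb R^2\to\mathbb R^{d-2},\qquad A(x)=y_0+\frac{v\cdot(x-x_0)}{|v|^2}\,w.$$
The function $x\mapsto f(x,A(x))$ is continuous on $\mathbb R^2$. It is locally convex on $\mathbb R^2\setminus F$, since $x\mapsto(x,A(x))$ is affine and maps $\mathbb R^2\setminus F$ off $F\times\mathbb R^{d-2}$. So it is convex on $\mathbb R^2$, and $f$ is convex on the line. A line with $v=0$ is a limit of lines with $v\ne0$, and the convexity inequality passes to the limit by continuity. So $f$ is convex on every line, hence convex.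

**Step 2: closed subsets.** *Closed subsets of $c$-removable sets are $c$-removable*, since local convexity off the subset implies local convexity off the larger set.

**Step 3: cells and separating sets.** For $d=2$ take the arc $K$ of part 1 and a Jordan curve $J$ from part 2. For $d\ge3$, $K\times[0,1]^{d-2}$ is a closed subset of the $c$-removable set $K\times\mathbb R^{d-2}$, so it is a $c$-removable topological $(d-1)$-cell. The set $J\times\mathbb R^{d-2}$ is $c$-removable and connected. It separates $\mathbb R^d$, because its complement $(\mathbb R^2\setminus J)\times\mathbb R^{d-2}$ is disconnected by the Jordan curve theorem. $\square$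

## 11. Regular $C^2$ arcs are never removable

We prove part 4 of Theorem 2, which is the crease of Section 1 in curved form.

**Step 1: reduction to a graph.** Suppose a $c$-removable closed set contains a non-degenerate regular $C^2$ arc. Near an interior parameter, after a rigid motion making the tangent horizontal, the first coordinate has non-zero derivative. By the inverse function theorem the arc contains a piece
$$\Gamma=\{(x,\gamma(x)):|x|\le r\},\qquad r>0,$$
with $\gamma$ of class $C^2$ on $[-r,r]$. Extend $\gamma$ to a function in $C^2(\mathbb R)$ by its second-order Taylor polynomials at $\pm r$. By Step 2 of Section 10, $\Gamma$ would be $c$-removable. So it suffices to show that $\Gamma$ is not.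

**Step 2: a crease along $\Gamma$.** The purpose is to write a function with a downward crease on $\Gamma$ and to repair it elsewhere by a multiple of $x^2+y^2$. Take $\omega\in C_c^\infty((-r,r)\times\mathbb R)$ with $\omega\ge0$ and $\omega(0,\gamma(0))=1$, and
$$g(x,y)=-\omega(x,y)\,|y-\gamma(x)|.$$
On $\{y\ne\gamma(x)\}$ the function $g$ is locally equal to $\mp\omega\,(y-\gamma)$, a $C^2$ function of compact support. So there is $M>0$ with $D^2g\ge-MI$ on this set. Near points $(x,\gamma(x))$ with $|x|>r$ we have $g=0$. Put $f=g+\frac M2(x^2+y^2)$. Then $f$ is continuous. Near a point with $y\ne\gamma(x)$ its Hessian is positive semidefinite, so it is convex on a small disc; near a point $(x,\gamma(x))$ with $|x|>r$ it equals $\frac M2(x^2+y^2)$. So $f$ is locally convex off $\Gamma$.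

**Step 3: $f$ is not convex.** Let $z=(0,\gamma(0))$ and $v=(0,1)$. Since $|y-\gamma(x)|=|t|$ at $z\pm tv$ and $\omega(z\pm tv)\to1$ as $t\to0$,
$$f(z+tv)+f(z-tv)-2f(z)=-(2+o(1))|t|+Mt^2<0\qquad\text{for small }t\ne0.$$
So $f$ is not convex, $\Gamma$ is not $c$-removable, and Theorem 2 is proved. $\blacksquare$
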